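# The game chromatic number of a random 3-uniform hypergraph: a bound within a constant factor of the chromatic number

## 1. Clean positions

Let $H$ be a $3$-uniform hypergraph on a vertex set $V$ with $|V|=n$, and let the colors be $[q]=\{1,\dots,q\}$. A *partial coloring* is a map from a subset of $V$, its *domain*, to $[q]$. It may be improper, that is, it may contain monochromatic edges, unless we say otherwise. For an edge $e\ni v$ we write $e\setminus v$ for the pair $e\setminus\{v\}$.

**Definition (blocked colors).** Let $\Psi$ be a partial coloring. The color $c$ is *blocked* at $v$ if some edge $e\ni v$ has $e\setminus v\subset\Psi^{-1}(c)$. The number of unblocked colors at $v$ is $a_\Psi(v)$. When a coloring is extended step by step, a vertex *loses* a color at the moment this color becomes blocked at it.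

**Definition (gains).** For $X\subset V$ let $g_\Psi(v;X)$ be the number of colors $c$ for which some edge $e\ni v$ satisfies $e\setminus v\subset \Psi^{-1}(c)$ and $(e\setminus v)\cap X\neq\emptyset$.

So $g_\Psi(v;X)$ counts the colors blocked at $v$ with the help of $X$. For example, let $v$ lie in exactly two edges $\{v,x,y\}$ and $\{v,z,w\}$, and let $X=\{y,z\}$. If $\Psi(x)=\Psi(y)=1$ and $\Psi(z)=\Psi(w)=2$, then $g_\Psi(v;X)=2$ and $g_\Psi(v;\{y\})=1$. If all four vertices have color $1$, then $g_\Psi(v;X)=1$, since colors are counted and not edges.

Extending $\Psi$ or enlarging $X$ never decreases $g_\Psi(v;X)$, and extending $\Psi$ never increases $a_\Psi(v)$. Moreover, suppose $\varphi$ is extended to $\varphi'$ by coloring exactly the vertices of a set $X$. If $c$ is blocked at $v$ under $\varphi'$ but not under $\varphi$, then some edge $e\ni v$ has both vertices of $e\setminus v$ colored $c$ under $\varphi'$ but not both colored under $\varphi$, so $e\setminus v$ meets $X$. Hence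
$$\text{every vertex } v \text{ has lost at most } g_{\varphi'}(v;X)\text{ colors between }\varphi\text{ and }\varphi'.\tag{1}$$

**Definition (overlay).** For partial colorings $\Phi,\psi$, the overlay $\Phi\triangleleft\psi$ equals $\psi$ on the domain of $\psi$ and equals $\Phi$ elsewhere. For instance, if $\Phi(x)=1$, $\Phi(y)=2$ and $\psi$ colors only $y$, with color $1$, then $\Phi\triangleleft\psi$ gives color $1$ to both.

**Definition (clean).** Fix numbers $s,t_0,h>0$. A partial coloring $\varphi$ is *clean* if there is no partial coloring $\psi$ whose domain $X$ is disjoint from the domain of $\varphi$, with $|X|\le s$, such that at least $t_0$ vertices $v$ uncolored in $\varphi$ have $g_{\varphi\triangleleft\psi}(v;X)\ge h$.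

As an example let $H$ consist of one edge $\{v,x,y\}$ and let $s=t_0=h=1$. The empty coloring is clean, because two colored vertices are needed to block anything. The coloring $\varphi(x)=1$ is not clean: $\psi(y)=1$ gives $g_{\varphi\triangleleft\psi}(v;\{y\})=1$, and $T=\{v\}$ is a set of $t_0$ uncolored victims. If we now color $v$, in any color, the position becomes clean: only $y$ is uncolored, so $X\subset\{y\}$, and $g(y;\{y\})=0$ because $y\notin e\setminus y$.

What the notion is for is the following immediate fact.

**Lemma 1.** Let $\varphi$ be clean and let $\varphi'$ extend $\varphi$ by coloring a set $X'$ with $|X'|\le s$. Then fewer than $t_0$ vertices uncolored in $\varphi$ have lost $h$ or more colors between $\varphi$ and $\varphi'$.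

*Proof.* Let $\psi$ be the restriction of $\varphi'$ to $X'$. Its domain is disjoint from that of $\varphi$, and $\varphi\triangleleft\psi=\varphi'$. By (1), a vertex that lost at least $h$ colors has $g_{\varphi\triangleleft\psi}(v;X')\ge h$, and fewer than $t_0$ vertices uncolored in $\varphi$ have this property. $\square$

So from a clean position a player who protects the uncolored vertices knows that, whatever the opponent does in the next $s$ moves, only few vertices can be hurt badly. If a position is not clean, it comes with a witness: a hypothetical continuation $\psi$ and a set $T$ of $t_0$ potential victims. The player can then color $T$. The heart of the proof is that in a random hypergraph this repair is needed only a bounded number of times in the whole game.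

## 2. The coloring game on the random 3-uniform hypergraph

Two players, A and B, alternately color uncolored vertices of a hypergraph $H$ with colors from $[q]$; A moves first. Every move must keep the partial coloring proper, i.e. without monochromatic edge. A wins if all vertices are eventually colored. B wins if at some point some uncolored vertex cannot receive any of the $q$ colors. The *game chromatic number* $\chi_g(H)$ is the least $q$ for which A has a winning strategy, and clearly $\chi_g(H)\ge\chi(H)$.

In our language: a player may give an uncolored vertex $v$ exactly the colors unblocked at $v$, and B wins only if some uncolored $v$ has $a(v)=0$. "Move" means a move of either player. A move at $x$ makes a given vertex lose at most one color, namely the color given to $x$. A lost color stays lost.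

Let $H$ be the random $3$-uniform hypergraph on $n$ vertices in which each triple is an edge independently with probability $p=d/\binom{n-1}2$, so that the expected degree of a vertex is $d$, a large constant. "W.h.p." means with probability tending to $1$ as $n\to\infty$. In "The game chromatic number of a random hypergraph" (arXiv:1902.03130, 2019), the source of the problem, Debsoumya Chakraborti, Alan Frieze and Mihir Hasabnis study $\chi_g$ of random hypergraphs. It is known that w.h.p. $\chi_g(H)$ is bounded below by a quantity within a constant factor of $\chi(H)$; for $3$-uniform hypergraphs an upper bound much smaller than $d$ is known, but it is not within a constant factor of this lower bound. The conjecture is that it can be made so: there is an absolute constant $C'$ such that for all sufficiently large $d$, w.h.p. $\chi_g(H)\le C'\chi(H)$. This is true.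

**Theorem.** For every $\eta\in(0,1)$ there is $d_0$ such that for every $d\ge d_0$, w.h.p.
$$\chi_g(H)\le q:=\Big\lceil\sqrt{6(1+\eta)d/\log d}\,\Big\rceil\le 3(1+2\eta)\,\chi(H).$$

Consequently the conjecture holds, and any constant $C'>3$ works: choose $\eta\in(0,1)$ with $3(1+2\eta)\le C'$.

## 3. One edge, bounded degree, and stars

*One edge.* With $q=1$, A and B color two vertices of the edge and the third is stuck, so B wins. With $q=2$, each vertex is in one edge, which blocks at most one color, so A wins. Hence $\chi_g=2=\chi$.

*Bounded degree.* In general each edge at $v$ blocks at most one color at $v$. If all degrees are at most $\Delta$ and $q=\Delta+1$, then $a(v)\ge1$ always, and A wins without any plan. For our $H$ this points to order $d$ at best, while the theorem asks for $\sqrt{d/\log d}$.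

*Stars.* Let $H$ be a disjoint union of stars: star $i$ has a center $v_i$ and edges $\{v_i,x,y\}$, the pairs $\{x,y\}$ being disjoint. If A ignores a star with at least $q$ edges, B colors both leaves of its $c$-th edge with color $c$, for $c=1,\dots,q$ (legal as long as the center is uncolored), and the center is dead. But with $q=2$ A wins as follows. If some star with uncolored center contains a colored leaf, A colors its center; otherwise A colors any uncolored center, or any uncolored vertex if all centers are colored. After each move of A no star with uncolored center has a colored leaf, so at each turn of A at most one does, and it has only one such leaf. Hence uncolored centers never lose a color. Leaves are in one edge and lose at most one. So A always can move and B never wins.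

In a star it is clear at which vertex a move of B is aimed: the center. Sections 10–12 construct such a direction inside small parts of $H$, and A then answers when two moves of B have been aimed at the same vertex.

## 4. Independent sets and the second inequality

This section proves $q\le3(1+2\eta)\chi(H)$ w.h.p.

**Lemma 2.** Let $a=\sqrt{3(1+\eta)\log d/(2d)}$. If $d$ is large in terms of $\eta$, then w.h.p. $\chi(H)\ge1/a$, and then $q\le3(1+2\eta)\chi(H)$.

*Proof.* Let $m=\lceil an\rceil$. The expected number of $m$-sets containing no edge is at most
$$\binom nm(1-p)^{\binom m3}\le\Big(\frac{en}m\Big)^me^{-p\binom m3}.$$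
Since $p=\frac{2d}{(n-1)(n-2)}$, we have $p\binom m3=(1+o_n(1))\frac{2d}{n^2}\cdot\frac{m^3}6=(1+o_n(1))\,m\,\frac{da^2}3$. So the bound is at most
$$\exp\{m(\log(e/a)-(1+o_n(1))da^2/3)\}.$$
Here $da^2/3=\frac{1+\eta}2\log d$, and
$$\log(e/a)=1+\tfrac12\log\frac{2d}{3(1+\eta)\log d}\le1+\tfrac12\log d.$$
If $\frac\eta2\log d>1$, the factor of $m$ in the exponent is negative and bounded away from $0$ for large $n$, so the bound tends to $0$. Hence w.h.p. every independent set has fewer than $an$ vertices. The classes of a proper coloring are independent, so $n\le\chi(H)\cdot an$.

Finally $6(1+\eta)\frac d{\log d}\cdot a^2=6(1+\eta)\cdot\frac32(1+\eta)=9(1+\eta)^2$, so $q\le3(1+\eta)/a+1$. This is at most $3(1+2\eta)/a$ as soon as $3\eta/a\ge1$, which holds for large $d$. $\square$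

It remains to show that w.h.p. **A wins with $q$ colors.** All that follows serves this goal.

## 5. Parameters and a binomial tail bound

Put $C=6(1+\eta)$ and choose $\delta\in(0,1)$ with $(1+\delta)^3<1+\eta$. Let
$$\rho=\tfrac12-\tfrac{(1+\delta)^3}C,\qquad \varepsilon=\tfrac1{10}\big(\rho-\tfrac13\big).$$
Since $(1+\delta)^3/C<\frac16$, we have $\frac13<\rho<\frac12$. Thus $3\rho=1+30\varepsilon$ and $0<10\varepsilon<\frac16<\rho$. Next let
$$r=\tfrac{\delta}{4(1+\delta)}\,q\,d^{-(1+\delta)^3/C},\quad h=2^{-204}r,\quad s=\lceil nd^{-\rho+\varepsilon}\rceil,\quad t_0=\lceil s\,d^{-\rho+2\varepsilon}\rceil,\quad\beta=4d^{-\rho+\varepsilon/2}.$$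

Here $d^{o(1)}$ refers to $d\to\infty$ with $\eta,\delta$ fixed. Always $d$ is large in terms of $\eta,\delta$, and then $n$ is large in terms of $d$. Since $q=d^{1/2+o(1)}$,
$$r,h=d^{\rho+o(1)},\qquad s=nd^{-\rho+\varepsilon+o(1)},\qquad t_0=nd^{-2\rho+3\varepsilon+o(1)}.$$
Also $p\le4d/n^2$, because $(n-1)(n-2)\ge n^2/2$ for $n\ge6$. Symbols $O_d,\Omega_d$ hide constants depending on $d$. The roles are these: a vertex with $a(v)<r$ is in danger, a vertex that lost $h$ colors is hurt, $s$ bounds the number of moves in one stretch of the game, and $t_0$ is the number of hurt vertices we can tolerate.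

We shall use the following bound:
$$eMp\le d^{-\varepsilon}m\ \Longrightarrow\ P(\mathrm{Bin}(M,p)\ge m)\le d^{-\varepsilon m}\qquad(m>0\text{ real}).\tag{2}$$
Indeed, with $m'=\lceil m\rceil$, the probability is at most $\binom M{m'}p^{m'}\le(eMp/m')^{m'}\le(d^{-\varepsilon}m/m')^{m'}\le d^{-\varepsilon m}$. We also recall Chernoff's bound: a sum $Y$ of independent indicators with mean $\mu$ satisfies $P(Y\le\mu/2)\le e^{-\mu/8}$.

## 6. Where direct counts of hurt vertices stop

Here is the natural plan. Lemma 4 below says that at every moment fewer than $\beta n=nd^{-\rho+\varepsilon/2+o(1)}$ vertices have fewer than $r$ unblocked colors. So A should color those vertices. This takes about $nd^{-\rho+\varepsilon/2}$ moves or more. In this time other vertices lose colors, and A must also take care of those that lose $h=d^{\rho+o(1)}$ of them. How many can there be?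

*Count without colors.* A hurt vertex $v$ lies in at least $h$ edges $e$ with $e\setminus v$ meeting the set $X$ of recently colored vertices. But fix a set $X$ with $|X|=\xi n$ and $v\notin X$. The expected number of edges $e\ni v$ with $(e\setminus v)\cap X\ne\emptyset$ is
$$d\Big(1-\frac{(n-1-\xi n)(n-2-\xi n)}{(n-1)(n-2)}\Big)\ge d\,(1-(1-\xi)^2)\ge d\xi .$$
For $\xi=d^{-\rho+\varepsilon/2+o(1)}$ this is $d^{1-\rho+\varepsilon/2+o(1)}$, which exceeds $h$ by a factor $d^{1-2\rho+\varepsilon/2+o(1)}$, and $\rho<\frac12$. So having $h$ edges that meet $X$ is no restriction at all. The count only becomes useful when $d\xi$ is well below $h$. With $|X|$ of order $t_0$ it is: $dt_0/(nh)=d^{1-3\rho+3\varepsilon+o(1)}=d^{-27\varepsilon+o(1)}$. We use this in Section 9.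

*Count with colors and one union bound.* The pair $e\setminus v$ must be monochromatic. If we discard the at most $h/2$ colors with classes of size at least $2n/h$, there are at most $|X|\cdot2n/h$ candidate pairs for each $v$, and the expected number of edges at $v$ on these pairs is at most $\frac{4d}{n^2}\cdot|X|\cdot\frac{2n}h$. For $|X|\le s$ this is smaller than $h$ by the factor $d^{1-3\rho+\varepsilon+o(1)}=d^{-29\varepsilon+o(1)}$. This is where $3\rho>1$, i.e. the constant $6$ in $q$, enters. But now the coloring must be fixed before the edges are revealed, and the union bound runs over $q^n$ colorings. The probability that $t$ given vertices are all hurt is bounded by $d^{-\varepsilon ht/6}$, and this beats $q^n$ only when $ht$ is larger than $n$, i.e. when $t$ is about $nd^{-\rho}$ or more. So the bound on the number of hurt vertices is again of the order of the set A wanted to color. Nothing has shrunk, and we are still far from size $t_0=nd^{-2\rho+3\varepsilon+o(1)}$, where the first count takes over.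

*What gets past this.* All positions of one game are restrictions of one coloring, the final one. Suppose that on $N$ occasions there is a witness $(\psi_i,T_i)$ against cleanness, with disjoint sets $T_i$ of size $t$. To describe all of them we pay $q^n$ once for the final coloring, and for each $i$ only about $d^{O(s)}$ for $\psi_i$ and $d^{O(t)}$ for $T_i$. The probability is $d^{-\varepsilon hNt/6}$. So it suffices that $hNt\gg n$ and $ht\gg s$. A single $T_i$ may be as small as $t_0$, and the conclusion is that the number $N$ of occasions is bounded.

## 7. Monochromatic gains and dangerous vertices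

**Lemma 3.** W.h.p. the following hold.

(a) There are no integers $N\ge1$, $t\ge t_0$ with $Nt\ge nd^{-\rho+\varepsilon/2}$, coloring $\Phi:V\to[q]$, partial colorings $\psi_i$ with domains $X_i$, $|X_i|\le s$, and pairwise disjoint $t$-sets $T_i$ ($1\le i\le N$) such that $g_{\Phi\triangleleft\psi_i}(v;X_i)\ge h$ for all $i$ and all $v\in T_i$.

(b) There are no partial coloring $\psi$ with domain $X$, $|X|\le s$, and set $T$ with $|T|=t_0$ such that $g_\psi(v;X)\ge h$ for all $v\in T$.

*Proof.* **Step 1: the probability for fixed data.** The aim is to show that fixed data as in (a) are bad with probability at most $d^{-\varepsilon hNt/6}$. Let $\Phi_i=\Phi\triangleleft\psi_i$. At most $h/2$ classes of $\Phi_i$ have size at least $2n/h$. For $v\in T_i$ let $\mathcal F_v$ be the family of triples $e\ni v$ such that $e\setminus v$ lies in one class of $\Phi_i$ of size less than $2n/h$ and meets $X_i$. This family depends on the data only, not on $H$. If $g_{\Phi_i}(v;X_i)\ge h$, then at least $h/2$ colors with small classes contribute, each gives an edge of $H$ in $\mathcal F_v$, and different colors give different edges. Choosing a vertex of $X_i$ and then another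 vertex of its class shows $|\mathcal F_v|\le s\cdot2n/h$.

The $T_i$ are disjoint, so there are $Nt$ vertices $v$ in all. A triple lies in $\mathcal F_v$ for at most three $v$. So, if the data are bad, $\bigcup_v\mathcal F_v$, a family of size at most $M=Nts\cdot2n/h$, contains at least $m=hNt/6$ edges of $H$. Here
$$\frac{eMp}m\le e\cdot\frac{2nNts}h\cdot\frac{4d}{n^2}\cdot\frac6{hNt}=\frac{48e\,d\,s}{n\,h^2}=d^{1-3\rho+\varepsilon+o(1)}=d^{-29\varepsilon+o(1)}\le d^{-\varepsilon}.$$
Now (2) gives the bound.

**Step 2: the number of data.** The aim is to see that the number of data is much smaller than $d^{\varepsilon hNt/6}$. Fix $N$ and $t$; disjointness gives $N\le n/t_0=O_d(1)$. There are $q^n$ choices of $\Phi$. For each $\psi_i$ there are at most $(s+1)(eqn/s)^s$ choices, since $\binom nxq^x\le(eqn/x)^x$ and the right side increases in $x$ for $x\le s$. For each $T_i$ there are at most $(en/t)^t$. As $q\le d$, $eqn/s\le d^3$ and $en/t\le en/t_0\le d^3$, the logarithm of the number of data is at most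
$$n\log q+Ns\log\frac{eqn}s+N\log(s+1)+Nt\log\frac{en}t\le n\log d+3Ns\log d+3Nt\log d+o(n).$$
Compare each term with $hNt\log d$. First, $hNt\ge d^{\rho+o(1)}nd^{-\rho+\varepsilon/2}=nd^{\varepsilon/2+o(1)}$. Second, $s\le t_0d^{\rho-2\varepsilon}\le td^{\rho-2\varepsilon}$, so $Ns\le hNt\,d^{-2\varepsilon+o(1)}$. Third, $Nt\le hNt\,d^{-\rho+o(1)}$. So for large $d$ the logarithm is at most half of $\frac\varepsilon6hNt\log d$. The expected number of bad data for $(N,t)$ is at most $d^{-\varepsilon hNt/12}=e^{-\Omega_d(n)}$, and there are only $O_d(n)$ pairs $(N,t)$. This proves (a).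

**Step 3: part (b).** The aim is the same bound without the factor $q^n$, because no background coloring $\Phi$ occurs. Fix $\psi,T$. At most $h/2$ classes of $\psi$ have size at least $2n/h$, and Step 1 with the classes of $\psi$ in place of those of $\Phi_i$, $N=1$ and $t=t_0$ bounds the probability by $d^{-\varepsilon ht_0/6}$. The logarithm of the number of pairs $(\psi,T)$ is at most $3(s+t_0)\log d+\log(s+1)$. Since $ht_0\ge s\,d^{2\varepsilon+o(1)}$ and $ht_0\ge t_0d^{\rho+o(1)}$, the expected number of bad pairs is $e^{-\Omega_d(n)}$. $\square$

**Lemma 4.** W.h.p. for every partial or total coloring $\Phi$, fewer than $\beta n$ vertices have $a_\Phi(v)<r$.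

*Proof.* Extending $\Phi$ only decreases $a_\Phi$, so we may take $\Phi$ total. Let $b=\lceil\beta n\rceil$ and suppose $|B|=b$ and $a_\Phi(v)<r$ for all $v\in B$.

**Step 1: separating the edges inside $B$.** The aim is to get independence between different $v\in B$. For $v\in B$ let $a'(v)$ be the number of colors not blocked at $v$ by edges $e$ with $e\cap B=\{v\}$. A color counted in $a'(v)$ but blocked is blocked by an edge $e$ with $(e\setminus v)\cap B\neq\emptyset$, so $a_\Phi(v)\ge a'(v)-g_\Phi(v;B)$. Hence each $v\in B$ has $a'(v)<2r$ or $g_\Phi(v;B)>r\ge h$, and one of the two holds for at least $b/2$ vertices of $B$.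

**Step 2: the second alternative is impossible.** Suppose $g_\Phi(v;B)\ge h$ for all $v$ in a set of $t=\lceil b/2\rceil$ vertices. Apply Lemma 3(a) with $N=1$, $X_1=B$, $\psi_1=\Phi|_B$, so that $\Phi\triangleleft\psi_1=\Phi$. The hypotheses hold: $b=\lceil4nd^{-\rho+\varepsilon/2}\rceil\le s$; $t\ge2nd^{-\rho+\varepsilon/2}\ge t_0$, because $t_0=nd^{-2\rho+3\varepsilon+o(1)}$ and $\rho>10\varepsilon$; and $t\ge nd^{-\rho+\varepsilon/2}$. So w.h.p. this does not occur.

**Step 3: the first alternative for fixed $\Phi$ and $B$.** The aim is to bound its probability. At most $q/(1+\delta)$ colors have $|\Phi^{-1}(c)|>(1+\delta)n/q$, so at least $\delta q/(1+\delta)$ do not. Such a color is unblocked at $v$, with respect to edges with $e\cap B=\{v\}$, if at most $((1+\delta)n/q)^2/2$ given triples are all absent. This has probability at least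
$$(1-p)^{((1+\delta)n/q)^2/2}\ge\exp\big(-(1+\delta)^3d/q^2\big)\ge d^{-(1+\delta)^3/C}.$$
For the first inequality note that $-\log(1-p)\cdot\frac{(1+\delta)^2n^2}{2q^2}=(1+o_n(1))(1+\delta)^2d/q^2$, and the spare factor $1+\delta$ absorbs the $o_n(1)$. The second uses $q^2\ge Cd/\log d$. Different colors involve disjoint sets of triples. So $a'(v)$ is at least a sum of independent indicators with mean $\mu\ge\frac{\delta q}{1+\delta}d^{-(1+\delta)^3/C}=4r$, and Chernoff gives $P(a'(v)<2r)\le e^{-\mu/8}\le e^{-r/2}$. For different $v\in B$ the triples with $e\cap B=\{v\}$ are disjoint families, so these events are independent, and the probability that at least $b/2$ of them occur is at most $2^be^{-br/4}$.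

**Step 4: union bound.** There are at most $q^n2^n$ pairs $(\Phi,B)$, while $br\ge4nd^{-\rho+\varepsilon/2}\cdot d^{\rho+o(1)}=nd^{\varepsilon/2+o(1)}$. For large $d$ the expected number of pairs with the first alternative tends to $0$. $\square$

## 8. Small vertex sets span few edges

For $Z\subset V$ let $w(Z)=\sum_{e\in H}(|e\cap Z|-1)^+$. An edge that meets $Z$ in two vertices counts $1$, and an edge inside $Z$ counts $2$. For example, in a cycle of three edges $\{w_1,w_2,z_1\},\{w_2,w_3,z_2\},\{w_3,w_1,z_3\}$ (with six distinct vertices) the set $Z=\{w_1,w_2,w_3\}$ has $w(Z)=3=|Z|$. The next lemma says that small sets are hardly denser than this.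

**Lemma 5.** There is $\sigma=\sigma(d)$ with $d^{-12}\le\sigma\le1/(8d)$ such that w.h.p. $w(Z)<1.1|Z|$ for all $Z$ with $1\le|Z|\le\sigma n$.

*Proof.* Let $\kappa=1/(8d)$ and $\sigma=(2e^2)^{-10}\kappa^{11}$; the bounds on $\sigma$ hold for large $d$. Let $|Z|=z\le\sigma n$ and $y=\kappa n/z\ge1$. At most $z^2n$ triples meet $Z$ in two vertices and at most $z^3$ in three. By independence and $1+x\le e^x$,
$$E\,y^{w(Z)}\le\exp\big(p(z^2ny+z^3y^2)\big)=\exp\big(pn^2z(\kappa+\kappa^2)\big)\le e^{4dz(\kappa+\kappa^2)}\le e^z .$$
By Markov, $P(w(Z)\ge1.1z)\le e^zy^{-1.1z}=e^z(z/\kappa n)^{1.1z}$. There are at most $(en/z)^z$ sets of size $z$, so the expected number of bad ones is at most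
$$\Big(e^2\kappa^{-1.1}(z/n)^{0.1}\Big)^z\le\Big(e^2\kappa^{-1.1}\sigma^{0.1}\Big)^z=2^{-z}.$$
For $z\le\sqrt n$ we have $(z/n)^{0.1}\le n^{-0.05}$, and the bound is $(O_d(n^{-0.05}))^z$. Summing the second bound over $z\le\sqrt n$ and the first over $z>\sqrt n$ gives $o(1)$. $\square$

## 9. A chain of scales from $t_0$ down to $\sigma n/100$

We need to pass from sets of size about $t_0$ to sets so small that Lemma 5 applies. Let
$$m_1=2t_0,\qquad m_{j+1}=2\lceil m_jd^{-\rho/4}\rceil,$$
let $L$ be the least $j$ with $m_j\le\sigma n/100$, and let $K_j=4\cdot3^{L-j}$.

*The chain is short.* As long as $m_j\ge nd^{-13}$ we have $m_{j+1}\le2m_jd^{-\rho/4}+2\le m_jd^{-\rho/5}\le m_jd^{-1/15}$. Suppose $m_1,\dots,m_J$ all exceed $\sigma n/100$, which is at least $nd^{-13}$. Since $m_1\le n$, we get $nd^{-13}<m_J\le nd^{-(J-1)/15}$, so $J-1<195$. Hence $L\le196$.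

*All scales are linear in $n$.* We have $m_j\ge nd^{-13}$ for all $j\le L$. For $j=1$ this is clear. For $1<j\le L$, minimality of $L$ gives $m_j\ge2m_{j-1}d^{-\rho/4}>2d^{-\rho/4}\sigma n/100\ge nd^{-13}$, as $\rho/4<\frac18$. In particular $m_{j+1}\le m_jd^{-1/15}$ for $j<L$.

**Lemma 6.** W.h.p. for all $1\le j<L$ and all $S$ with $|S|\le K_jm_j$, fewer than $m_{j+1}/2$ vertices $v$ lie in at least $h$ edges $e$ with $(e\setminus v)\cap S\neq\emptyset$.

*Proof.* This is the count without colors from Section 6, at scales where it works. Enlarging $S$ only increases the number of such edges, and $K_jm_j\le2K_1t_0\le n$, so let $|S|=s_j:=K_jm_j$. Let $T$ be a set of $t=m_{j+1}/2=\lceil m_jd^{-\rho/4}\rceil$ such vertices. Each $v\in T$ has at least $h$ of the edges, and an edge is counted for at most three $v$. So at least $ht/3$ edges lie in the family of triples that contain some $v\in T$ and another vertex in $S$, which has at most $ts_jn$ members. Now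
$$e\,ts_jn\,p\cdot\frac3{ht}\le\frac{12e\,d\,s_j}{hn}\le\frac{24eK_1\,d\,t_0}{hn}=d^{1-3\rho+3\varepsilon+o(1)}=d^{-27\varepsilon+o(1)}\le d^{-\varepsilon},$$
so by (2) the probability is at most $d^{-\varepsilon ht/3}$. Both $s_j$ and $t$ are at least $nd^{-13}/2$, so the number of pairs $(S,T)$ is at most $(en/s_j)^{s_j}(en/t)^t\le e^{14(s_j+t)\log d}$. Since $m_j\le td^{\rho/4}$, we have $s_j\le K_1td^{\rho/4}$, hence $s_j+t\le ht\,d^{-3\rho/4+o(1)}$. The expected number of bad pairs is $e^{-\Omega_d(n)}$ for each of the at most $195$ values of $j$. $\square$

**From now on we fix $H$ satisfying the conclusions of Lemmas 3–6.** The rest is deterministic.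

## 10. Hulls in sparse parts of $H$

Suppose a small set $S$ of vertices is colored. A vertex with many edges meeting $S$ is threatened. We enclose $S$ in a set $U$, not much larger, such that every vertex outside $U$ has at most one edge meeting $U$. Let $\lambda=\frac65$ and
$$f(U)=w(U)-\lambda|U|.$$

*Supermodularity.* For each edge $e$, $|e\cap(A\cup B)|+|e\cap(A\cap B)|=|e\cap A|+|e\cap B|$, and the first two numbers are the extremes. Since $j\mapsto(j-1)^+$ is convex, $w$ satisfies $w(A\cup B)+w(A\cap B)\ge w(A)+w(B)$, and therefore $f(A\cup B)+f(A\cap B)\ge f(A)+f(B)$. By Lemma 5, $f(U)\le-|U|/10$ whenever $|U|\le\sigma n$.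

**Definition (hull).** Let $|S|\le\sigma n/24$. The hull $\mathrm{cl}(S)$ is the largest maximizer of $f$ over the family $\{U\supseteq S:|U|\le\sigma n\}$.

*It exists.* A maximizer $U$ satisfies $-|U|/10\ge f(U)\ge f(S)\ge-\lambda|S|$, so $|U|\le12|S|$. The union of two maximizers has size at most $24|S|\le\sigma n$, so union and intersection are both in the family. By supermodularity their $f$-values sum to at least twice the maximum, so both are maximizers. Thus the union of all maximizers is a maximizer. Also $\mathrm{cl}(\emptyset)=\emptyset$.

For disjoint $U,W'$ put $w_U(W')=w(U\cup W')-w(U)$. Looking at each edge separately,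
$$w_U(W')=\sum_e\omega(e),\qquad\omega(e)=\begin{cases}|e\cap W'|&\text{if }e\cap U\ne\emptyset,\\(|e\cap W'|-1)^+&\text{if }e\cap U=\emptyset.\end{cases}\tag{3}$$

**Lemma 7.** Let $|S|\le\sigma n/24$ and $U=\mathrm{cl}(S)$.

(H1) $|U|\le12|S|$.

(H2) If $\emptyset\ne W'\subset V\setminus U$ and $|U\cup W'|\le\sigma n$, then $w_U(W')<\lambda|W'|$.

(H3) If $S\subset S'$ and $|S'|\le\sigma n/24$, then $U\subset\mathrm{cl}(S')$.

(H4) Every $v\notin U$ lies in at most one edge meeting $U$.

*Proof.* (H1) was shown above. (H2): otherwise $f(U\cup W')\ge f(U)$, and $U\cup W'$ would be a larger maximizer. (H3): let $U'=\mathrm{cl}(S')$. Since $S\subset U\cap U'$, the set $U\cap U'$ belongs to the family of $S$, so $f(U\cap U')\le f(U)$ and $f(U\cup U')\ge f(U')+f(U)-f(U\cap U')\ge f(U')$. As $|U\cup U'|\le12|S|+12|S'|\le24|S'|\le\sigma n$, the set $U\cup U'\supseteq S'$ is a maximizer for $S'$ and is contained in the largest one, $U'$. (H4): take $W'=\{v\}$ in (H2). By (3), $w_U(\{v\})$ is the number of edges at $v$ that meet $U$, and it is less than $\frac65$. The size condition holds since $|U|+1\le\sigma n/2+1\le\sigma n$. $\square$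

*Example.* Let the only edges be $e_1=\{v,x,a\}$ and $e_2=\{v,y,b\}$, with $43$ isolated vertices added so that $n=48$, and take $\sigma=1$. Then $w(Z)\le|Z|<1.1|Z|$ for all nonempty $Z$, and $|S|\le2$ is allowed. For $S=\{x,y\}$ we have $f(S)=-2.4$, and $f(S\cup\{v\})=2-3.6=-1.6$. Adding further $a$ gives $3-4.8=-1.8$, adding $a$ and $b$ gives $4-6=-2$; the sets $\{x,y,a\}$ and $\{x,y,b\}$ give $-2.6$, and $\{x,y,a,b\}$ gives $-2.8$; an isolated vertex costs $1.2$. So $\mathrm{cl}(\{x,y\})=\{x,y,v\}$: the vertex $v$, which lies in two edges meeting $S$, is absorbed.

## 11. Ordering a hull by back edges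

Inside the hull we want an order in which each vertex $v$ has at most two edges that are not under A's control. The model is the star of Section 3: all other edges at $v$ should point from later vertices back to $v$.

Let $\emptyset=S_0\subset S_1\subset\cdots$ be increasing sets with $|S_i|\le\sigma n/24$, and $U_i=\mathrm{cl}(S_i)$. By (H3) the $U_i$ increase. Batch by batch, and never changing earlier definitions, we define a linear order $\prec$ on $U_i$ and for each $v\in U_i$ possibly an edge $b(v)\ni v$, its *back edge*, and possibly an edge $D(v)\ni v$. Ties are broken by a fixed rule, so everything depends only on the sets $S_i$.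

**Extension procedure.** Suppose this is done on $U=U_{i-1}$. Let $W=U_i\setminus U$ and start with $W'=W$, $\mathcal D=\emptyset$. For $w\in W'$ let $\deg(w)$ be the number of edges $e\ni w$ with $e\notin\mathcal D$ and $|e\cap(U\cup W')|\ge2$. While $W'\ne\emptyset$:

1. If some $w\in W'$ has $\deg(w)\le1$, let $b(w)$ be the edge counted (if there is one), and remove $w$ from $W'$.
2. Otherwise choose an edge $e$ with $e\cap U=\emptyset$, $|e\cap W'|\ge2$ and $\deg(w)=2$ for all $w\in e\cap W'$. Put $e$ into $\mathcal D$ and set $D(w)=e$ for all $w\in e\cap W'$. These vertices now have degree at most $1$, and degrees never increase; remove all of them one after another as in 1.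

The order $\prec$ puts $W$ after $U$, and orders $W$ in reverse order of removal.

*Examples.* In the example of Section 10 let $S_1=\{x\}$, $S_2=\{x,y\}$. Adding any vertices to $\{x\}$ lowers $f$: a set containing $v$ has $w=|Z\cap\{v,x,y,a,b\}|-1$, so for $Z\ni x,v$ we get $f(Z)\le-1-0.2\cdot2=-1.4<-1.2=f(\{x\})$. For $Z\ni x$ without $v$, only $e_1$ with $a\in Z$ and $e_2$ with $y,b\in Z$ can contribute: each such contribution adds $1$ but needs at least one new vertex, costing $1.2$. So $U_1=\{x\}$ and the second batch is $W=\{y,v\}$. Now $\deg(y)=1$, because of $e_2$, and $\deg(v)=2$. So $b(y)=e_2$ and $y$ is removed; then $\deg(v)=1$ and $b(v)=e_1$. The order is $x\prec v\prec y$. The edge $e_2$ points from $y$ back to $v$.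

Step 2 is needed for cycles. In the cycle of Section 8, with isolated vertices added, let $S_1=\{w_1,w_2,w_3\}$. One has $f(S_1)=3-3.6=-0.6$, and each $z_i$ changes $f$ by $1-1.2$, so $U_1=S_1$. All degrees are $2$. Choosing $e=\{w_1,w_2,z_1\}$ we get $D(w_1)=D(w_2)=e$, then (say) $b(w_1)=\{w_3,w_1,z_3\}$, $b(w_2)=\{w_2,w_3,z_2\}$, and $w_3$ has no back edge.

**Lemma 8.** In step 2 of the procedure such an edge $e$ exists.

*Proof.* All $w\in W'$ have degree at least $2$. Each edge of $\mathcal D$ is disjoint from $W'$, because all its vertices in the then current $W'$ were removed directly after it entered $\mathcal D$. Let $\mathcal E'$ be the set of edges with $e\cap W'\ne\emptyset$ and $|e\cap(U\cup W')|\ge2$; none of them is in $\mathcal D$. With $\omega$ from (3) we have $\omega(e)\ge1$ for $e\in\mathcal E'$: if $e$ meets $U$, then $\omega(e)=|e\cap W'|\ge1$; if not, then $|e\cap W'|\ge2$ and $\omega(e)=|e\cap W'|-1\ge1$. Off $\mathcal E'$ we have $\omega=0$. By (H2), since $|U\cup W'|\le|U_i|\le\sigma n$,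
$$\sum_{e\in\mathcal E'}\omega(e)=w_U(W')<\lambda|W'| .$$
Let $N_2,N_3$ be the numbers of $w\in W'$ of degree $2$ and of degree at least $3$, so $N_2+N_3=|W'|$. On $\mathcal E'$ we have $|e\cap W'|\le2\omega(e)$. Hence
$$2N_2+3N_3\le\sum_{w\in W'}\deg(w)=\sum_{e\in\mathcal E'}|e\cap W'|<2\lambda(N_2+N_3)=2.4(N_2+N_3),$$
that is, $N_3<\frac23N_2$. Suppose no suitable $e$ exists. Then every $e\in\mathcal E'$ contains at most $\omega(e)$ vertices of $W'$ of degree $2$. This is trivial if $e\cap U\neq\emptyset$; otherwise $|e\cap W'|\ge2$, some vertex of $e\cap W'$ has degree different from $2$, and at most $|e\cap W'|-1=\omega(e)$ have degree $2$. Counting pairs (degree-$2$ vertex, edge),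
$$2N_2\le w_U(W')<\lambda(N_2+N_3)=1.2(N_2+N_3),$$
that is, $N_2<\frac32N_3$. Together $N_2<\frac32N_3<N_2$, a contradiction. $\square$

The value $\lambda=\frac65$ is exactly at the limit of this argument: for general $1<\lambda<\frac32$ the two inequalities are $(3-2\lambda)N_3<(2\lambda-2)N_2$ and $(2-\lambda)N_2<\lambda N_3$, and they contradict each other when $\lambda(2\lambda-2)\le(2-\lambda)(3-2\lambda)$, i.e. when $5\lambda\le6$.

**Definition (pointer).** If $b(x)$ exists, let $p(x)$ be the $\prec$-first vertex of $b(x)\cap U_i$. (It should not be confused with the edge probability, which no longer occurs.) When $x$ was removed, $b(x)$ contained another vertex of $U\cup W'$, and this vertex precedes $x$. So $p(x)\ne x$. Vertices of later batches are later in $\prec$, so $p(x)$ never changes.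

**Lemma 9.** Let $U=U_i$, $v\in U$, and let $e\ni v$ be an edge with $|e\cap U|\ge2$. Then (i) $e=b(v)$, or (ii) $e=D(v)$, or (iii) $v$ is the first vertex of $e\cap U$, and every other $x\in e\cap U$ has $b(x)=e$ and $p(x)=v$.

*Proof.* **Case 1: $v$ is not first in $e\cap U$.** We show (i) or (ii), and (i) unless $e$ was put into $\mathcal D$ in $v$'s batch. Some $u\in e\cap U$ with $u\prec v$ was, when $v$ was removed, either in an earlier hull or still in $W'$. So $|e\cap(U\cup W')|\ge2$ held then (with the $U$ of $v$'s batch), and $e$ was counted in $\deg(v)\le1$, giving $e=b(v)$, unless $e\in\mathcal D$ at that time. In the latter case $v$ was in $W'$ when $e$ was put into $\mathcal D$, so $D(v)=e$.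

**Case 2: $v$ is first, and $e$ was put into $\mathcal D$ in some batch.** We show (ii). The edge $e$ was disjoint from the hull before that batch. The vertices of $e\cap U$ outside the set $e\cap W'$ of that step were removed earlier in that batch or came in later batches. In both cases they are later in $\prec$ than the vertices of $e\cap W'$. So the first vertex $v$ is in $e\cap W'$, and $D(v)=e$.

**Case 3: $v$ is first, and $e$ was never put into $\mathcal D$.** We show (iii). For every other $x\in e\cap U$, Case 1 applied to $x$ gives $e=b(x)$, and $p(x)=v$ because $v$ is first in $e\cap U$. $\square$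

## 12. Counters: the strategy on at most $\sigma n/100$ vertices

**Lemma 10.** Suppose it is A's turn, all uncolored vertices have $a(v)\ge6$, and $E\ne\emptyset$ is a set of at most $\sigma n/100$ uncolored vertices. Then A can play so that after at most $4|E|$ moves it is A's turn with $E$ colored (or everything is colored), and throughout every uncolored vertex has lost at most $4$ colors since the start.

*Proof.* Let $S$ be the set of vertices colored since the start. After every move update $U=\mathrm{cl}(S)$ by the extension procedure. Step 3 shows that $|S|\le4|E|\le\sigma n/25$, so the hulls are defined. For $v\in V$ let $c(v)$ be the number of moves $x$ of B so far with $p(x)=v$. A continues as long as $E$ is not completely colored at A's turn.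

**Step 1: the rules for A.** This step fixes A's moves and bounds the counters. *Vertex:* if some uncolored $v$ has $c(v)\ge2$, A colors it, and we call this a *forced* move; otherwise A colors an uncolored vertex of $E$. Each move of B raises at most one counter, by one, and A's moves change no counter. So at each turn of A there is at most one uncolored $v$ with $c(v)\ge2$, it has $c(v)=2$, and it is colored at once. Hence $c(v)\le2$ for every uncolored $v$ at all times. *Color for the vertex $y$:* compute $\mathrm{cl}(S\cup\{y\})$ and $b(y)$, $p(y)$. A uses an unblocked color, and if $b(y)$ exists and the unique vertex of $b(y)\setminus\{y,p(y)\}$ already has a color $c$, A avoids $c$. So a move of A at $y$ never makes the pair $b(y)\setminus p(y)$ monochromatic.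

**Step 2: losses.** This step shows that an uncolored $v$ loses at most four colors. Each color lost since the start is lost at a move $x\in S$ via an edge $e\ni v,x$ such that $e\setminus v$ becomes monochromatic at the move $x$. Different lost colors give different edges and different moves. If $v\notin U$, then by (H4) at most one edge at $v$ meets $U\supseteq S$, and there is at most one loss. If $v\in U$, then $v,x\in e\cap U$ and Lemma 9 applies to $e$. The cases $e=b(v)$ and $e=D(v)$ give at most two losses. In the remaining case $b(x)=e$ and $p(x)=v$. Then $x$ was not a move of A, because such a move does not make $b(x)\setminus p(x)=e\setminus v$ monochromatic (recall that $b(x),p(x)$ never change). So $x$ is a move of B counted in $c(v)\le2$, and this case gives at most two losses. In total there are at most four. Hence always $a(v)\ge2$ for uncolored $v$, and A has a legal color even after avoiding one.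

**Step 3: length.** This step bounds the number of moves. Before A's $m$-th move B has made $m-1$ moves. Charge each forced vertex $v$ to two moves $x$ of B with $p(x)=v$; different forced vertices are charged to different moves. So at most $(m-1)/2$ of A's first $m$ moves are forced. The others, at least $(m+1)/2$ of them, color distinct vertices of $E$, so $(m+1)/2\le|E|$. Hence A makes at most $2|E|-1$ moves, and there are at most $4|E|-2\le4|E|$ moves in all. $\square$

## 13. From $\sigma n/100$ up to $2t_0$

Let $H_L=4$ and $H_j=h+2H_{j+1}$ for $1\le j<L$. (These numbers carry an index; $H$ without an index is the hypergraph.)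

**Lemma 11.** Let $1\le j\le L$. Suppose it is A's turn, all uncolored vertices have $a(v)\ge H_j+6$, and $E\ne\emptyset$ is a set of uncolored vertices with $|E|\le m_j$. Then A can play so that after at most $K_jm_j$ moves it is A's turn with $E$ colored (or everything is colored), and throughout every uncolored vertex has lost at most $H_j$ colors since the start.

*Proof.* We use downward induction on $j$. The case $j=L$ is Lemma 10, as $m_L\le\sigma n/100$ and $K_L=4$. Let $j<L$.

**Step 1: rounds.** A handles $E$ in small portions and in each portion also colors the vertices hurt so far. As long as $E$ is not completely colored, A plays a round as follows. Let $X$ be the set of uncolored vertices that have lost at least $h$ colors since the start of the procedure. Let $E'$ consist of $m_{j+1}/2$ uncolored vertices of $E$, or of all of them if there are fewer. A applies the case $j+1$ to $X\cup E'$. There are at most $\lceil2m_j/m_{j+1}\rceil\le3m_j/m_{j+1}$ rounds, where we used that $\lceil u\rceil\le\frac32u$ for $u\ge2$ and that $m_{j+1}\le m_j$. Each has at most $K_{j+1}m_{j+1}$ moves, so there are at most $3K_{j+1}m_j=K_jm_j$ moves.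

**Step 2: the portions are small enough.** Consider the start of a round. Each vertex of $X$ lies in at least $h$ edges $e$ with $e\setminus v$ meeting the set of vertices colored since the start of the procedure, one edge for each lost color. That set has at most $K_jm_j$ elements, so $|X|<m_{j+1}/2$ by Lemma 6, and $|X\cup E'|\le m_{j+1}$.

**Step 3: enough colors remain.** A vertex not in $X$ has lost less than $h$ colors. In the first round $X=\emptyset$. In a later round a vertex of $X$ was not in the set $X$ one round earlier, since otherwise it would have been colored in that round. So it had lost less than $h$ then and has lost at most $H_{j+1}$ since, in total less than $h+H_{j+1}$. Hence at the start of each round all uncolored vertices have $a(v)\ge H_j+6-h-H_{j+1}=H_{j+1}+6$, and the induction hypothesis applies. During the round at most $H_{j+1}$ further colors are lost, so the losses never exceed $h+2H_{j+1}=H_j$. $\square$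

Since $H_j+h=2(H_{j+1}+h)$ and $L\le196$, we get $H_1\le2^{195}(h+4)\le2^{200}(h+4)$. As $r=2^{204}h=16\cdot2^{200}h$ and $h$ is large for large $d$,
$$r\ge2h+3H_1+6.\tag{4}$$

## 14. Periods with task rounds and cleaning rounds

A *position* is the partial coloring at a turn of A. "Clean" is used with the parameters $s,t_0,h$ of Section 5. The empty position is clean by Lemma 3(b), because $\emptyset\triangleleft\psi=\psi$.

**The strategy.** The game is divided into *periods*. The first starts at the empty position, and each starts at A's turn in a clean position with some vertex uncolored. Let $D$ be the set of uncolored vertices with $a(v)<r$ at the start of the period. (This set has nothing to do with the edges $D(v)$ of Section 11.) By Lemma 4, $|D|<\beta n$. Let $E=D$, or any single uncolored vertex if $D=\emptyset$. A plays *rounds*, each being one application of Lemma 11 with $j=1$ to a set $X\cup Y$. Here $X$ is the set of uncolored vertices that have lost at least $h$ colors since the start of the period, and $Y$ is as follows.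

* *Task rounds*, as long as $E$ is not completely colored: $Y$ consists of $t_0$ uncolored vertices of $E$, or of all of them if there are fewer.
* *Cleaning rounds*, afterwards, while the position $\varphi$ is not clean: choose $\psi$ with domain $X_\psi$ violating cleanness, and a set $T$ of exactly $t_0$ uncolored vertices with $g_{\varphi\triangleleft\psi}(v;X_\psi)\ge h$, and let $Y=T$.

When $E$ is colored and the position is clean, the period ends and a new one begins. If everything is colored, A has won.

We show by induction over the rounds of the game that Lemma 11 is applicable in every round, i.e. that at its start $|X\cup Y|\le m_1$ and all uncolored vertices have $a(v)\ge H_1+6$. (Clearly $Y\ne\emptyset$.) So consider the start of a round, all earlier rounds having been played as prescribed.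

**Step 1: few cleaning rounds in the whole game.** This is the amortization of Section 6. Let $N_0=\lceil nd^{-\rho+\varepsilon/2}/t_0\rceil$. We claim that so far, including the present round, there are fewer than $N_0$ cleaning rounds. Otherwise consider the first $N_0$ of them, with positions $\varphi_i$ at their starts, colorings $\psi_i$ with domains $X_i$, and sets $T_i$. The $T_i$ are pairwise disjoint, since $T_i$ is uncolored in $\varphi_i$ and is colored in its round. Let $\Phi$ be any total coloring extending $\varphi_{N_0}$. Then $\Phi$ extends every $\varphi_i$, so $\Phi\triangleleft\psi_i$ extends $\varphi_i\triangleleft\psi_i$: both equal $\psi_i$ on $X_i$, and elsewhere $\Phi$ extends $\varphi_i$. (The overlay is needed here because the game may later have colored $X_i$ differently from $\psi_i$.) By monotonicity $g_{\Phi\triangleleft\psi_i}(v;X_i)\ge h$ for all $v\in T_i$. As $N_0t_0\ge nd^{-\rho+\varepsilon/2}$, this contradicts Lemma 3(a) with $N=N_0$, $t=t_0$.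

**Step 2: periods are shorter than $s$.** The purpose is to make Lemma 1 applicable. Each task round except possibly the last colors $t_0$ vertices of $E$, so a period has at most $\beta n/t_0+1$ task rounds. With Step 1, the present period has had at most $(\beta n/t_0+1)+N_0$ rounds, each of at most $K_1m_1=2K_1t_0$ moves. Since $N_0t_0\le nd^{-\rho+\varepsilon/2}+t_0$ and $t_0=nd^{-2\rho+3\varepsilon+o(1)}\le nd^{-\rho+\varepsilon/2}$, the number of moves in the period so far is at most
$$2K_1(\beta n+t_0+N_0t_0)=nd^{-\rho+\varepsilon/2+o(1)}\le s.$$

**Step 3: $|X\cup Y|\le m_1$.** The position at the start of the period is clean, and at most $s$ vertices have been colored since. By Lemma 1, $|X|<t_0$. As $|Y|\le t_0$, we get $|X\cup Y|\le2t_0=m_1$.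

**Step 4: enough colors remain.** We claim that at the start of each period all uncolored $v$ have $a(v)\ge r-h-H_1$. This holds initially, as $a(v)=q\ge r$. Suppose it holds for a period. At the start of a round of this period, a vertex outside $X$ has lost less than $h$ colors in this period. In the first round $X=\emptyset$. In a later round a vertex of $X$ was not in $X$ at the start of the preceding round of the period, since otherwise it would have been colored. So it has lost less than $h+H_1$. Hence every uncolored $v$ has, by (4),
$$a(v)\ge(r-h-H_1)-(h+H_1)=r-2h-2H_1\ge H_1+6 .$$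
So Lemma 11 is applicable, and during the round always $a(v)\ge6$.

When the period ends, all of $D$ is colored. So a vertex $v$ that is still uncolored had $a(v)\ge r$ at the start of the period. It was not in $X$ at the start of the last round, so it had lost less than $h$ colors then, and at most $H_1$ in that round. So at the end $a(v)\ge r-h-H_1$, which is the claim for the next period.

**Step 5: A wins.** By Steps 3 and 4 every round can be played, and at all times all uncolored vertices have $a(v)\ge6$, so B never wins. Every period contains at least one round, because $E\neq\emptyset$, and every round colors at least one vertex. So eventually all vertices are colored. The conclusions of Lemmas 3–6 hold w.h.p., hence w.h.p. A wins with $q=\lceil\sqrt{6(1+\eta)d/\log d}\,\rceil$ colors, i.e. $\chi_g(H)\le q$. Together with Lemma 2 this proves the Theorem, and with it the conjecture. $\blacksquare$
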